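# Total edge orders on the real line: universal graphs have at most $n+n^{1/2+o(1)}$ edges

## 1. Realizable orders, universal graphs, subdivisions, cyclomatic number

All graphs are finite. "Graph" means simple graph; when loops and parallel edges are allowed we say "multigraph".

**Definition (realizable order).** Let $G=(V,E)$ be a graph and $p\colon V\to\mathbb R$ an injection such that the edge lengths $|p(u)-p(v)|$, $uv\in E$, are pairwise distinct. The placement $p$ *induces* the total order on $E$ given by
$$uv\prec xy\iff |p(u)-p(v)|<|p(x)-p(y)|.$$
A total order on $E$ is *realizable in $\mathbb R$* if some such placement induces it.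

*Example.* Put the vertices of a triangle at $0,1,3$. The edge lengths are $1,2,3$. By permuting the names of the vertices we can make any edge the shortest and any other edge the second shortest, so all six orders of the triangle are realizable. On a line, the longest edge of a triangle always has length equal to the sum of the other two.

*Example of a non-realizable order.* Let $G$ consist of two triangles $e,a,b$ and $e,c,d$ sharing the edge $e$. Consider the order $a\prec b\prec c\prec d\prec e$. Since $e$ is the longest edge of both triangles, a realization with lengths $x$ would give $x_a+x_b=x_e=x_c+x_d$. But $x_a+x_b<x_c+x_d$. So this order is not realizable.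

**Definition (universal graph).** We call $G$ *universal* if every total order of $E(G)$ is realizable in $\mathbb R$.

*Example.* Every cycle of length $\ell\ge3$ is universal. Given an order $e_1\prec\dots\prec e_\ell$, walk around the cycle starting and ending at the two ends of $e_\ell$. Give $e_i$ (for $i<\ell$) the displacement $+i$. Then $e_\ell$ gets length $1+2+\dots+(\ell-1)=\ell(\ell-1)/2>\ell-1$, because $\ell\ge3$. All displacements along the walk are positive, so the vertices are at distinct points. The two triangles sharing an edge form a graph that is not universal.

**Definition (extremal number).** $\operatorname{ex}_{\mathbb R}(n)$ is the largest number of edges of a universal graph on $n$ vertices.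

*Example.* $\operatorname{ex}_{\mathbb R}(3)=3$, by the triangle. Also $\operatorname{ex}_{\mathbb R}(4)=4$. The $4$-cycle is universal. The only graph with $4$ vertices and $5$ edges is the pair of triangles sharing an edge, which has a non-realizable order. In $K_4$ extend that bad order arbitrarily; a realization would restrict to a realization of the bad order.

**Definition (subdivision).** Let $F$ be a multigraph, loops allowed, and let $\ell_f\ge 1$ be an integer for each edge $f$ of $F$. The *subdivision* of $F$ with these lengths replaces each edge $f$ by a path with $\ell_f$ edges between the ends of $f$ (a cycle with $\ell_f$ edges through the end of $f$, if $f$ is a loop), with new and distinct interior vertices. The inverse operation at one vertex of degree $2$ is to *suppress* it: remove it and merge its two edges into one.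

*Example.* Let $F$ be one vertex with $K$ loops and let all $\ell_f=\ell\ge3$. The subdivision consists of $K$ cycles of length $\ell$ with exactly one common vertex. It has $K\ell$ edges and $K(\ell-1)+1$ vertices.

**Definition (cyclomatic number).** For a multigraph $H$ put
$$c(H)=|E(H)|-|V(H)|+\#\{\text{components of }H\}.$$
This is the dimension of the cycle space of $H$. Deleting an edge that lies on a cycle lowers $c$ by $1$ and deleting a bridge leaves $c$ unchanged, because the number of components grows by $0$ or by $1$ respectively. In particular $c(H)=0$ exactly when $H$ is a forest.

*Example.* Two triangles sharing one vertex: $c=6-5+1=2$. The $K$ cycles through a common vertex above: $c=K\ell-K(\ell-1)-1+1=K$.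

**Definition (2-core).** Let $H$ be a connected graph. Delete vertices of degree $1$ one after another as long as there are any. If $c(H)\ge1$, what remains is the *2-core* $H_2$.

Each deletion removes one vertex and one edge, keeps the graph connected and destroys no cycle. So $H_2$ is connected, $c(H_2)=c(H)$, and $H_2$ contains every cycle of $H$. The process cannot end in a single vertex, since that has $c=0$. So $H_2$ has minimum degree at least $2$.

*Example.* A triangle with a path of length $5$ hanging from one vertex has the triangle as its 2-core.

## 2. How fast does $\operatorname{ex}_{\mathbb R}(n)-n$ grow?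

How many edges can a graph on $n$ vertices have if, in whatever order we ask its edges to be ranked by length, the vertices can be put on a line so as to obey? The problem comes from the paper "Disconnected graphs and extremal bounds for realizable distance orders" by Gerardo L. Maldonado, Leonardo Martínez-Sandoval, Miguel Raggi and Edgardo Roldán-Pensado (arXiv:2608.15853, 2026). It comes with the known bounds
$$n+\frac{\ln n}{\ln 3}-O(\ln\ln n)\ \le\ \operatorname{ex}_{\mathbb R}(n)\ \le\ n+O(n/\ln n),$$
and asks for the order of growth of $\operatorname{ex}_{\mathbb R}(n)-n$: is it bounded by a power of $\ln n$, or does it grow polynomially in $n$? We shall not use these bounds. We prove the following.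

**Theorem A.** For every $n\ge100$: $\ \operatorname{ex}_{\mathbb R}(n)\ge n+\lfloor\sqrt n/10\rfloor-1$.

**Theorem B.** For all sufficiently large $n$: $\ \operatorname{ex}_{\mathbb R}(n)\le n+90\sqrt n\,(\ln n)^{3/2}$.

Together, for large $n$,
$$\tfrac1{10}\sqrt n-2\ \le\ \operatorname{ex}_{\mathbb R}(n)-n\ \le\ 90\sqrt n\,(\ln n)^{3/2}.$$
So $\operatorname{ex}_{\mathbb R}(n)-n=n^{1/2+o(1)}$: the growth is polynomial with exponent exactly $1/2$, and it is not bounded by any power of $\ln n$. The remaining factor, between $1$ and $(\ln n)^{3/2}$ up to constants, is not determined here.

Both theorems rest on a statement about cycles.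

**Theorem C.** (i) Let $G$ be a subdivision of a multigraph $F$ (loops allowed) in which each edge $f$ of $F$ becomes a path (a cycle, if $f$ is a loop) with $\ell_f\ge3$ edges. If $\ell_f^2\ge100\,|E(G)|$ for all $f$ and $G$ is simple, then all total orders of $E(G)$ are realizable in $\mathbb R$.

(ii) If all orders of $E(G)$ are realizable in $\mathbb R$, then for every integer $\ell\ge3$ any family of edge-disjoint cycles of length $\le\ell$ in $G$ has fewer than $7\ell\ln\ell$ members.

In particular, if $\kappa(\ell)$ is the largest number of disjoint $\ell$-cycles whose union has all orders realizable, then $\lfloor\ell/100\rfloor\le\kappa(\ell)<7\ell\ln\ell$.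

## 3. Four elementary facts, and what two triangles show

**(O1) Subgraphs of universal graphs are universal.** Given an order on the edges of the subgraph, extend it arbitrarily to $E(G)$, realize the extension, and restrict the placement.

**(O2) Cycles give signed relations.** If $Z$ is a cycle in a graph placed on the line and $x_e$ are the edge lengths, then $\sum_{e\in Z}\varepsilon_ex_e=0$ for some signs $\varepsilon_e=\pm1$. Indeed, go once around $Z$: the displacement along $e$ is $\pm x_e$, and the displacements add up to $0$.

**(O3) Injectivity is free.** Fix an order of $E(G)$. The set of all $p\in\mathbb R^V$, injective or not, whose edge lengths are strictly increasing along this order is open, because it is given by finitely many strict inequalities between continuous functions. The non-injective $p$ lie in the finitely many hyperplanes $p(u)=p(v)$, which cannot cover a nonempty open set. So if some $p$ obeys the order, then an injective $p$ does. When we construct realizations we may put several vertices at one point.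

**(O4) Pendant vertices are free.** If $G$ is universal and we add a new vertex $v$ with one edge $uv$, the result is universal. Realize the order restricted to $E(G)$. The prescribed rank of $uv$ gives an open interval of positive numbers for its length $\lambda$: between two consecutive existing lengths, or below all of them, or above all of them. Put $p(v)=p(u)+\lambda$. This is injective for all but finitely many $\lambda$.

By (O4) every tree is universal, and so is every connected graph with exactly one cycle (start from the cycle, which is universal). Hence $\operatorname{ex}_{\mathbb R}(n)\ge n$ for $n\ge3$. The real question is how many independent cycles can coexist in a universal graph.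

**Two triangles cannot coexist.** Let a graph contain two edge-disjoint triangles with edges $a_1,a_2,a_3$ and $b_1,b_2,b_3$. In the order
$$a_1\prec a_2\prec b_1\prec b_2\prec b_3\prec a_3$$
a realization would have (writing $a_i$, $b_i$ also for the lengths) $a_3=a_1+a_2<b_1+b_2=b_3<a_3$, which is absurd. So a universal graph has no two edge-disjoint triangles. Short cycles exclude one another. We shall see that about $\ell$ cycles of length $\ell$ can coexist, and, up to a logarithm, no more. A graph made of $\ell$ cycles of length $\ell$ has about $\ell^2$ vertices, and this is where the exponent $1/2$ comes from.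

## 4. Ranks as lengths: the reduction to balancing signs

We want many long cycles to coexist. We are given an order on the edges, and we must find lengths that increase along it, together with signs that make each cycle close up. Only the set of ranks on a cycle matters for this, not where the edges sit on the cycle.

**The rule "longest edge equals the sum of the rest".** It handled a single cycle in Section 1. It fails for two edge-disjoint cycles $C_0,C_1$ of the same length $\ell$. Pick $r\in C_0$ and ask for the order $C_0\setminus r,\ C_1,\ r$ (shortest first). The rule makes $x_r$ the sum of $\ell-1$ lengths that are all smaller than every length in $C_1$. So $x_r$ is less than the sum of the $\ell-1$ shortest lengths in $C_1$, which by the rule is the longest length in $C_1$. But $r$ should be the longest of all. The sign patterns must be better balanced.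

**Ranks as lengths.** Let $M$ be the number of edges. Try to give the edge of rank $t$ the length $t$ and correct slightly. Let $A\subset\{1,\dots,M\}$ be the set of ranks on one cycle of length $\ell$. Choose signs and let $Q=\sum_{a\in A}\varepsilon_aa$ be the closing error. If we replace each length $a$ by $a-\varepsilon_aQ/\ell$, the signed sum becomes $Q-\ell\cdot Q/\ell=0$. Each length has moved by $|Q|/\ell$. If $|Q|\le\ell/4$, each length moves by at most $\frac14$ and the order of the lengths is not disturbed. Different cycles use different edges, so the corrections do not interact. Everything reduces to one question: *can the signs be chosen with $|Q|\le\ell/4$?*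

Two quick attempts fall short. Alternating signs along $A$ in decreasing order give $0\le Q\le M$ and in general no more: with $A=\{1,3,5,\dots,2\ell-1\}$ and $\ell$ even they give $Q=\ell$. The bound $M$ is far from $\ell/4$. A pigeonhole argument on the $2^\ell$ subset sums, which are integers in $[0,\ell M]$, produces two different subsets with the same sum as soon as $2^\ell>\ell M+1$. But the difference of the two has coefficients in $\{-1,0,1\}$, and a coefficient $0$ is useless, since every edge of the cycle must be traversed.

**A size condition is needed.** Let $\ell$ be odd and let $A=\{M-\ell+1,\dots,M\}$ with $M\ge\ell^2/4+\ell$. Write $a=q+j$, where $q=M-\frac{\ell-1}2$ and $|j|\le\frac{\ell-1}2$. For any signs, $\sum\varepsilon_aa=q\sum\varepsilon_a+\sum\varepsilon_aj$. The first sum of signs is odd, so it is at least $1$ in absolute value, and $|\sum\varepsilon_aj|\le\sum|j|=(\ell^2-1)/4$. Hence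
$$\Bigl|\sum_{a\in A}\varepsilon_aa\Bigr|\ \ge\ M-\frac{\ell-1}2-\frac{\ell^2-1}4\ >\ \frac\ell2 .$$
So balancing up to $\ell/4$ needs a hypothesis that $M$ is at most of order $\ell^2$. The next section shows that this is also enough.

## 5. The balancing lemma

**Lemma 1.** Let $A\subset\{1,\dots,M\}$, $|A|=\ell$, $\ell^2\ge100M$. Then there are signs with $\bigl|\sum_{a\in A}\varepsilon_aa\bigr|\le\ell/4$.

Here is the thought. For a pair $P=\{a<a'\}$ put $d_P=a'-a$. Giving $a,a'$ opposite signs contributes $\pm d_P$, and we may choose which. So pairs are adjusting screws. Suppose the current error is at most $R$. To reduce it we want pairs whose differences add up to at least $R$, so that they can absorb the error, while each single difference is below $R/2$, so that we do not overshoot badly. Pairing neighbors in $A$ may give too little: in the block $\{M-\ell+1,\dots,M\}$ neighboring pairs have total difference at most $\ell/2$. Pairing elements that are half an interval's population apart gives a quadratic amount, and $\ell^2\ge100M$ makes it sufficient.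

This halves the error, but there is an accounting difficulty. One halving may use very many pairs, if the differences are tiny, and then we run out of elements before the error gets down to $\ell/4$. The way out is that many tiny differences are also a finer instrument. If we use about $2^\gamma$ pairs, we insist that the error drop by the factor $2^\gamma$ and not just by $2$. Then the total cost is controlled by the total gain. The following claim makes this exact. The pairs are selected before the error $Q$ is known, which is why it is stated for all $Q$.

**Claim.** Let $\ell/4<R\le M$ and let $A'\subset A$ with $|A'|\ge\ell/2$, where $A,\ell,M$ are as in Lemma 1. There are an integer $\gamma\ge1$ and a family $\mathcal P$ of at most $6\cdot2^\gamma$ disjoint pairs from $A'$ such that for every real $Q$ with $|Q|\le R$ there are signs $\eta_P$ with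
$$\Bigl|Q+\sum_{P\in\mathcal P}\eta_Pd_P\Bigr|\le2^{-\gamma}R .$$

**Step 1: many pairs with differences below $R/2$ and total difference at least $R$.** Split $(0,M]$ into $w=\lceil2M/R\rceil$ half-open intervals of equal length $M/w\le R/2$. Since $R\le M$, we have $w\le2M/R+1\le3M/R$. Since $R>\ell/4$, this gives $w<12M/\ell\le0.12\,\ell$, where the last step is $100M\le\ell^2$.

Consider an interval $I$ containing $L_I$ elements $a_1<\dots<a_{L_I}$ of $A'$, and put $h_I=\lfloor L_I/2\rfloor$. Pair $a_j$ with $a_{j+h_I}$ for $1\le j\le h_I$. These pairs are disjoint. Their differences are at least $h_I$, because the $a_j$ are distinct integers, and less than $R/2$, because both elements lie in one half-open interval of length at most $R/2$. The $h_I$ pairs in $I$ therefore have total difference at least $h_I^2$. Next,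
$$\sum_Ih_I\ \ge\ \sum_I\frac{L_I-1}2=\frac{|A'|-w}2\ \ge\ \frac{0.5\,\ell-0.12\,\ell}2=0.19\,\ell .$$
By Cauchy–Schwarz over the $w$ intervals, the sum of all differences is at least
$$\sum_Ih_I^2\ \ge\ \frac{(0.19\,\ell)^2}w\ \ge\ \frac{0.0361\,\ell^2R}{3M}\ \ge\ \frac{3.61}3R\ \ge\ R .$$

**Step 2: trim the family and sort it by scale.** Let $\mathcal D$ be an inclusion-minimal subfamily of these pairs with sum of differences at least $R$. Removing any one pair, which has difference below $R/2$, brings the sum below $R$. So the sum over $\mathcal D$ is less than $\frac32R$.

For $b\ge1$ let *class $b$* consist of the pairs of $\mathcal D$ with $d_P\in(2^{-b-1}R,2^{-b}R]$. Since $0<d_P<R/2$, each pair of $\mathcal D$ is in exactly one class $b\ge1$. Let $S_b$ be the sum of differences in class $b$, so $S_b<\frac32R$, and let $T_b=\sum_{b'>b}S_{b'}$. Then $T_0\ge R$, and $T_b=0$ for large $b$.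

**Step 3: choose the scale $\gamma$.** Let $\gamma\ge1$ be least with $T_\gamma<2^{-\gamma}R$. Then $T_b\ge2^{-b}R$ for $0\le b<\gamma$: for $b=0$ this is $T_0\ge R$, and for $1\le b<\gamma$ it is the minimality of $\gamma$. Subtracting $T_\gamma<2^{-\gamma}R$ we get
$$\sum_{b<b'\le\gamma}S_{b'}=T_b-T_\gamma\ \ge\ 2^{-b}R-2^{-\gamma}R\qquad(0\le b<\gamma).\tag{1}$$
Let $\mathcal P$ be the set of pairs in classes $1,\dots,\gamma$. A pair in class $b$ has difference greater than $2^{-b-1}R$, so
$$|\mathcal P|\ \le\ \sum_{b=1}^\gamma\frac{S_b}{2^{-b-1}R}\ \le\ \frac32\sum_{b=1}^\gamma2^{b+1}=\frac32\bigl(2^{\gamma+2}-4\bigr)<6\cdot2^\gamma .$$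

*Two examples with $R=8$.* The classes are $(2,4]$, $(1,2]$, $(\frac12,1]$, and so on. If $\mathcal D$ has differences $3,3,1,1$, then $T_0=8$ and $T_1=2<4$, so $\gamma=1$: we use only the two $3$s and promise error at most $4$. If $\mathcal D$ has eight differences equal to $1$, then $T_0=T_1=T_2=8$ and $T_3=0<1$, so $\gamma=3$: we use eight pairs and promise error at most $1$.

**Step 4: sign the pairs greedily.** Process the pairs of $\mathcal P$ in order of decreasing difference $d_1\ge d_2\ge\dots\ge d_t$, always choosing the sign opposite to that of the current total. The absolute values of the totals satisfy $q_0=|Q|$ and $q_i=|q_{i-1}-d_i|$. We must show $q_t\le2^{-\gamma}R$.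

If $q_{i-1}\ge d_i$ for all $i$, then by (1) with $b=0$,
$$q_t=|Q|-\sum_id_i\le R-(R-2^{-\gamma}R)=2^{-\gamma}R .$$

Otherwise let $i$ be the last index with $q_{i-1}<d_i$. Then $q_i=d_i-q_{i-1}\le d_i$, and after that every step subtracts, so
$$q_t=q_i-\sum_{j>i}d_j\le d_i-\sum_{j>i}d_j .$$
If $d_i$ is in class $\gamma$, then $q_t\le d_i\le2^{-\gamma}R$. If $d_i$ is in a class $b<\gamma$, then all pairs of classes $b+1,\dots,\gamma$ have smaller differences and come later, so by (1)
$$q_t\le2^{-b}R-(2^{-b}R-2^{-\gamma}R)=2^{-\gamma}R .$$
This proves the Claim. $\square$

**Proof of Lemma 1.**

**Step 1: select pairs scale by scale.** Put $R_1=M$ and $A_1=A$. Note $R_1=M\ge\ell>\ell/4$. While $R_s>\ell/4$, apply the Claim to $(R_s,A_s)$ to get $\gamma_s$ and $\mathcal P_s$. Put $R_{s+1}=2^{-\gamma_s}R_s$, and let $A_{s+1}$ be $A_s$ without the elements of the pairs in $\mathcal P_s$. Since $R_{s+1}\le R_s/2$, the procedure stops, with a final value $R_{\mathrm{fin}}\le\ell/4$.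

**Step 2: the Claim is always applicable.** We need $|A_s|\ge\ell/2$ whenever $R_s>\ell/4$. We have
$$\prod_{i<s}2^{\gamma_i}=\frac M{R_s}<\frac{4M}\ell .$$
A sum of numbers that are at least $2$ is at most their product (for two numbers $x+y\le xy$ because $(x-1)(y-1)\ge1$; then induct; an empty sum is $0$). So $\sum_{i<s}2^{\gamma_i}<4M/\ell$. At stage $i$ we removed at most $12\cdot2^{\gamma_i}$ elements. Altogether at most
$$12\sum_{i<s}2^{\gamma_i}\le\frac{48M}\ell\le0.48\,\ell$$
elements have been removed, so $|A_s|\ge0.52\,\ell$.

**Step 3: choose the signs.** Give the elements of $A$ that are in no pair alternating signs $+,-,+,\dots$ in decreasing order. Their signed sum lies in $[0,M]$, so it is at most $R_1$ in absolute value. Then sign the pairs of $\mathcal P_1,\mathcal P_2,\dots$ successively by the Claim, with $Q$ the current total. After $\mathcal P_s$ the total is at most $R_{s+1}$ in absolute value. At the end it is at most $R_{\mathrm{fin}}\le\ell/4$. $\square$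

## 6. Subdivisions with long paths are universal; proof of Theorem A

**Proof of Theorem C(i).** Let $M=|E(G)|$ and let $e_1\prec\dots\prec e_M$ be any order.

**Step 1: lengths close to the ranks.** For an edge $f$ of $F$ let $A_f\subset\{1,\dots,M\}$ be the set of ranks of the edges on its path, so $|A_f|=\ell_f$. The sets $A_f$ partition $\{1,\dots,M\}$. Since $\ell_f^2\ge100M$, Lemma 1 gives signs $\varepsilon_t$ $(t\in A_f)$ such that $Q_f=\sum_{t\in A_f}\varepsilon_tt$ satisfies $|Q_f|\le\ell_f/4$. Define
$$x_t=t-\varepsilon_t\,\frac{Q_f}{\ell_f}\qquad(t\in A_f).$$
Then $|x_t-t|\le\frac14$, so $0<x_1<x_2<\dots<x_M$. Moreover $\sum_{t\in A_f}\varepsilon_tx_t=Q_f-\ell_f\cdot\frac{Q_f}{\ell_f}=0$.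

**Step 2: the placement.** Put all vertices of $F$ at $0$. Along the path of $f$, traversed from one end to the other, let the edge of rank $t$ have displacement $\varepsilon_tx_t$. The total displacement is $0$, so the path returns to $0$ as it must. In this placement (not injective) the edge $e_t$ has length $x_t$. By (O3) the order is realizable. $\square$

**Proof of $\kappa(\ell)\ge\lfloor\ell/100\rfloor$.** Let $K=\lfloor\ell/100\rfloor$; if $K=0$ there is nothing to prove. The union of $K$ disjoint $\ell$-cycles has $K\ell$ edges and $\ell^2\ge100K\ell$. It is a subdivision of the multigraph with $K$ vertices, each carrying one loop, so Theorem C(i) applies. $\square$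

**Proof of Theorem A.** Let $n\ge100$, $K=\lfloor\sqrt n/10\rfloor\ge1$ and $\ell=100K$. Let $G_0$ consist of $K$ cycles of length $\ell$ with exactly one common vertex. This is the subdivision of one vertex with $K$ loops. It has $|E(G_0)|=K\ell=100K^2$ edges, and $\ell^2=10000K^2=100\,|E(G_0)|$. So $G_0$ is universal by Theorem C(i). It has $K(\ell-1)+1=100K^2-K+1\le100K^2\le n$ vertices, and
$$|E(G_0)|-|V(G_0)|=K-1 .$$
Add pendant vertices until there are $n$ vertices. This keeps universality by (O4), and it keeps the difference between the number of edges and the number of vertices. So there is a universal graph with $n$ vertices and $n+K-1$ edges. $\square$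

## 7. Odd cycles force geometric growth

We now prove Theorem C(ii). Fix an integer $\ell\ge3$. We shall use that
$$\frac\ell{\ell-1}\ge e^{1/\ell},\tag{2}$$
which is $-\ln(1-\frac1\ell)\ge\frac1\ell$. All cycles in this section and the next are edge-disjoint and of length at most $\ell$. By (O1) it is enough to give one non-realizable order on the union of some of these cycles.

The two-triangle argument generalizes as follows for odd cycles. On an odd cycle, $\sum\varepsilon_e$ is odd and hence nonzero, so the lengths cannot all be nearly equal: each odd cycle forces the maximum to exceed the minimum by a factor. Stack many odd cycles above one another and the lengths grow exponentially. One further cycle, whose longest edge is above the stack and whose other edges are below it, caps the growth.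

**Proposition 2.** Let $C_0,C_1,\dots,C_N$ be odd cycles as above with $N\ge\ell\ln\ell$, and let $r\in C_0$. The order (shortest first)
$$C_0\setminus r,\quad C_1,\quad C_2,\quad\dots,\quad C_N,\quad r,$$
with arbitrary order inside the groups, is not realizable.

*Proof.* Suppose it is realized with lengths $x_e$. Let $\beta_i,\beta_i^+$ be the minimum and maximum length in $C_i$, for $1\le i\le N$.

**Step 1: each $C_i$ has a ratio.** Take the signs of (O2) for $C_i$. Write $x_e=\beta_i+(x_e-\beta_i)$. Since $\sum_{C_i}\varepsilon_e$ is odd, it is at least $1$ in absolute value, and the shortest edge contributes $0$ to the second part. So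
$$0=\Bigl|\sum_{e\in C_i}\varepsilon_ex_e\Bigr|\ \ge\ \beta_i-\sum_{e\in C_i}(x_e-\beta_i)\ \ge\ \beta_i-(\ell-1)(\beta_i^+-\beta_i).$$
Hence $\beta_i^+\ge\frac\ell{\ell-1}\beta_i$.

**Step 2: the ratios multiply.** Since $\beta_{i+1}>\beta_i^+$, Step 1 and (2) give
$$x_r>\beta_N^+\ \ge\ \Bigl(\frac\ell{\ell-1}\Bigr)^N\beta_1\ \ge\ e^{N/\ell}\beta_1\ \ge\ \ell\beta_1 .$$

**Step 3: the cap.** By (O2) for $C_0$, $x_r\le\sum_{C_0\setminus r}x_e$. There are at most $\ell-1$ terms and each is less than $\beta_1$, so $x_r<(\ell-1)\beta_1$. This contradicts Step 2. $\square$

So in a universal graph a family of edge-disjoint odd cycles of length at most $\ell$ has fewer than $\ell\ln\ell+1$ members.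

## 8. Even cycles: a shifted origin, a cap and a gauge

The argument above stops at Step 1 for even cycles, because $\sum\varepsilon_e$ may be $0$. A $4$-cycle can have lengths $100,101,102,103$, since $100-101-102+103=0$. So its maximum need not exceed its minimum by any fixed factor.

To recover an odd number of edges, remove one edge $r_i$ from each even cycle $C_i$ and put it among the very short edges. The remaining odd set $B_i$ then has a nonzero sum of signs, and its signed sum must be at most the length of the short edge $r_i$. Let $m$ be the largest of the short lengths. Then it is not the lengths in $B_i$ that grow geometrically but their excess over $m$. As before, one more cycle $C_h$ caps all lengths by $(\ell-1)m$. This is not yet a contradiction, because the first excess may be as tiny as it likes compared with $m$, and then geometric growth can go on for long below the cap. We need one more cycle $C_g$, a gauge, that ties the excess at some middle stage to $m$.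

**Proposition 3.** Put $N'=\lceil1+\ell\ln\ell\rceil$ and $N=N'+1+\lceil2\ell\ln\ell\rceil$. Let $C_1,\dots,C_N,C_g,C_h$ be even cycles as above. Pick an edge $r_i\in C_i$ for each $i$, and edges $r_g\in C_g$, $r_h\in C_h$. Put $B_i=C_i\setminus r_i$ and $B_g=C_g\setminus r_g$, which have odd size at most $\ell-1$, and let $D=(C_h\setminus r_h)\cup\{r_1,\dots,r_N\}$. The order (shortest first)
$$D,\quad B_g,\quad B_1,\dots,B_{N'},\quad r_g,\quad B_{N'+1},\dots,B_N,\quad r_h ,$$
with arbitrary order inside the groups, is not realizable.

*Proof.* Suppose it is realized with lengths $x_e$. Let $m$ be the maximum length in $D$, let $\beta_i,\beta_i^+$ be the minimum and maximum length in $B_i$, and let $u_i=\beta_i-m>0$.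

**Step 1: the excess grows geometrically.** By (O2) for $C_i$, $x_{r_i}=|\sum_{B_i}\varepsilon_ex_e|$ for some signs. The sum $\sum_{B_i}\varepsilon_e$ is odd, and the shortest edge of $B_i$ contributes no error, so
$$m\ \ge\ x_{r_i}\ \ge\ \beta_i-(\ell-2)(\beta_i^+-\beta_i).$$
Hence $u_i\le(\ell-2)(\beta_i^+-\beta_i)\le(\ell-1)(\beta_i^+-\beta_i)$. Therefore
$$u_{i+1}=\beta_{i+1}-m>\beta_i^+-m=u_i+(\beta_i^+-\beta_i)\ \ge\ \frac\ell{\ell-1}u_i .$$
By (2),
$$u_j\ge e^{(j-i)/\ell}u_i\qquad(1\le i\le j\le N).\tag{3}$$

**Step 2: the cap.** By (O2) for $C_h$, and since $C_h\setminus r_h\subset D$ has at most $\ell-1$ edges,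
$$u_N<\beta_N<x_{r_h}\le\sum_{C_h\setminus r_h}x_e\le(\ell-1)m .\tag{4}$$

**Step 3: what the gauge can measure.** All lengths in $B_g$ lie in $(m,m+u_1)$, because $B_g$ comes after $D$ and before $B_1$, and $\beta_1=m+u_1$. Let $\beta_g$ be the smallest of them. By (O2) for $C_g$, $x_{r_g}=|\sum_{B_g}\varepsilon_ex_e|$ for some signs. Put $J=|\sum_{B_g}\varepsilon_e|$, which is odd. Replacing every $x_e$ by $\beta_g$ changes the signed sum by at most $(\ell-2)u_1$, since the shortest edge does not change and each of the at most $\ell-2$ others changes by less than $u_1$. So
$$|x_{r_g}-J\beta_g|\le(\ell-2)u_1 .\tag{5}$$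
So $x_{r_g}$ is close to an odd multiple of $\beta_g$. We treat $J=1$ and $J\ge3$ separately.

**Step 4: $J=1$ is impossible.** The edge $r_g$ is longer than all edges of $B_{N'}$. By (5),
$$m+u_{N'}=\beta_{N'}<x_{r_g}\le\beta_g+(\ell-2)u_1<m+u_1+(\ell-2)u_1=m+(\ell-1)u_1 .$$
So $u_{N'}<(\ell-1)u_1<\ell u_1$, and by (3) $e^{(N'-1)/\ell}<\ell$, that is, $N'<1+\ell\ln\ell$. This contradicts the choice of $N'$.

**Step 5: $J\ge3$ is impossible.** The edge $r_g$ is shorter than all edges of $B_{N'+1}$. By (5) and $\beta_g>m$,
$$3m-(\ell-2)u_1<x_{r_g}<\beta_{N'+1}=m+u_{N'+1}.$$
Since $u_1\le u_{N'+1}$ by (3), $2m<u_{N'+1}+(\ell-2)u_1\le(\ell-1)u_{N'+1}$. With (4),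
$$u_N<(\ell-1)m<\frac{(\ell-1)^2}2u_{N'+1}<\ell^2u_{N'+1}.$$
By (3), $e^{(N-N'-1)/\ell}<\ell^2$, that is, $N-N'-1<2\ell\ln\ell$. But $N-N'-1=\lceil2\ell\ln\ell\rceil$, a contradiction. $\square$

**Proof of Theorem C(ii).** Proposition 3 uses $N+2$ even cycles. From $N'<2+\ell\ln\ell$ and $N<N'+2+2\ell\ln\ell$ we get $N+2<3\ell\ln\ell+6$. So in a universal graph a family of edge-disjoint even cycles of length at most $\ell$ has fewer than $3\ell\ln\ell+6$ members. With the bound for odd cycles from Section 7, any family of edge-disjoint cycles of length at most $\ell$ has fewer than
$$4\ell\ln\ell+7\ \le\ 7\ell\ln\ell$$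
members, where we used $3\ell\ln\ell\ge9\ln3>7$. This is Theorem C(ii). Applied to disjoint $\ell$-cycles it gives $\kappa(\ell)<7\ell\ln\ell$. $\square$

## 9. Packing edge-disjoint short cycles

For Theorem B we need the following: a graph with $n$ vertices and $n+k$ edges contains many edge-disjoint cycles that are all fairly short. We find a short cycle, delete its edges, and repeat.

Counting edges naively is too wasteful. Our cycles will have length about $n\ln n/k$. If we say that deleting the edges of such a cycle costs that many edges, then the surplus $k$ is used up after about $k^2/(n\ln n)$ cycles. For $k$ equal to $\sqrt n$ times a power of $\ln n$ this is only a power of $\ln n$, while Theorem C(ii) tolerates $7\ell\ln\ell$ cycles, with $\ell$ of the order of $\sqrt n$ up to logarithms. The remedy is to measure the surplus by the cyclomatic number $c$. A cycle of length about $n\ln n/k$ can be chosen to consist of only $O(\ln n)$ long paths through vertices of degree $2$, and deleting a whole such path lowers $c$ by at most $1$.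

We use one cited result.

**Theorem (N. Alon, S. Hoory, N. Linial, *The Moore bound for irregular graphs*, Graphs Combin. 18 (2002) 53–57).** A simple graph with average degree at least $d\ge2$ and girth $g$ has at least $1+d\sum_{i<r}(d-1)^i$ vertices if $g=2r+1$, and at least $2\sum_{i<r}(d-1)^i$ vertices if $g=2r$.

**Consequence.** For $d>2$, a simple graph with $v$ vertices and average degree at least $d$ has a cycle of length at most $2\log_{d-1}v+2$.

It has a cycle because its average degree is at least $2$. Let $g$ be its girth. If $g=2r+1$, then $r\ge1$ and $v\ge d(d-1)^{r-1}\ge(d-1)^r$, so $g\le2\log_{d-1}v+1$. If $g=2r$, then $r\ge2$ and $v\ge(d-1)^{r-1}$, so $g\le2\log_{d-1}v+2$.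

**Lemma 4.** Let $n\ge3$, and let $H$ be a graph with at most $n$ vertices, at most $2n$ edges, and $\mu=c(H)\ge2$. Then $H$ has a cycle $Z$ of length at most $\dfrac{48\,n\ln n}{\mu-1}$ with $c(H-E(Z))\ge\mu-6\ln n$.

*Proof.*

**Step 1: reduce to connected $H$.** Choose one vertex in each component and identify the chosen vertices. The graph stays simple, because different components share no other vertices. No new cycles arise: a cycle passes at most once through the identified vertex, the rest of it is a path inside one old component, and so all its edges belong to that component. The number $c$ does not change, since the numbers of vertices and of components drop by the same amount. The same holds for $c(H-E(Z))$, because after deleting edges the chosen vertices still lie in different components. So we may assume that $H$ is connected.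

**Step 2: pass to a multigraph of minimum degree $3$.** Let $H_2$ be the 2-core of $H$. It is connected, $c(H_2)=\mu\ge2$, its minimum degree is at least $2$, and it contains all cycles of $H$. It has a vertex of degree at least $3$, since a connected graph with all degrees $2$ is a cycle and has $c=1$. Suppress all vertices of degree $2$. We get a multigraph $F$ whose vertices are the vertices of $H_2$ of degree at least $3$. Its edges correspond to paths of $H_2$ (closed, for loops) with interior vertices of degree $2$ in $H_2$, and these paths partition $E(H_2)$: since $H_2$ is connected and has a vertex of degree at least $3$, following any edge in either direction leads to such a vertex. Degrees are unchanged, so $F$ has minimum degree at least $3$.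

Let $F$ have $v'\le n$ vertices and $e'$ edges. Each suppression lowers the numbers of vertices and edges by one each, so $e'-v'=|E(H_2)|-|V(H_2)|=\mu-1$. From $2e'\ge3v'$ we get $2(v'+\mu-1)\ge3v'$, that is,
$$v'\le2(\mu-1).\tag{6}$$

**Step 3: discard long paths.** Let the weight of an edge of $F$ be the number of edges of its path. The total weight is $|E(H_2)|\le2n$. So fewer than $(\mu-1)/4$ edges of $F$ have weight greater than $8n/(\mu-1)$. Delete these edges to get $F'$. By (6), the number of edges of $F'$ is at least
$$v'+(\mu-1)-\tfrac14(\mu-1)=v'+\tfrac34(\mu-1)\ \ge\ v'+\tfrac38v'=\tfrac{11}8v'.$$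

**Step 4: a cycle of $F'$ with few edges.** If $F'$ has a loop or parallel edges, it has a cycle with at most $2\le6\ln n$ edges. Otherwise $F'$ is simple with average degree at least $\frac{11}4$, and by the consequence above it has a cycle with at most $2\log_{7/4}v'+2\le2\log_{7/4}n+2$ edges. Since $2/\ln\frac74<3.58$ and $2<2.4\ln3\le2.4\ln n$, this is at most $6\ln n$. In either case $F'$ has a cycle with $q\le6\ln n$ edges. The corresponding paths are internally disjoint and form a cycle $Z$ of $H$ with
$$|Z|\ \le\ q\cdot\frac{8n}{\mu-1}\ \le\ \frac{48\,n\ln n}{\mu-1}.$$

**Step 5: the cost of deleting $Z$.** First delete one edge from each of the $q$ paths that form $Z$. This lowers $c$ by at most $q$. A cycle of $H$ lies in $H_2$, and if it uses one edge of such a path it uses the whole path, because the interior vertices have degree $2$ in $H_2$. So after the first deletion no cycle uses any of the remaining edges of these paths. They are bridges, and remain so while we delete them one by one, so deleting them does not change $c$. Hence $c(H-E(Z))\ge\mu-q\ge\mu-6\ln n$. $\square$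

## 10. From packing to the bound $90\sqrt n\,(\ln n)^{3/2}$

**Proof of Theorem B.** Let $n\ge3$ be so large that $n>8064(\ln n)^3$. Let $G$ be universal with $n$ vertices and $n+k_0$ edges. If $k_0\le0$ there is nothing to prove, so assume $k_0\ge1$ and put $k=\min(k_0,n)$.

**Step 1: normalize the number of edges.** Delete edges of $G$ until exactly $n+k\le2n$ remain, keeping all $n$ vertices. By (O1) the resulting graph is universal. It has $c\ge k+1$.

**Step 2: extract many short cycles.** Apply Lemma 4 repeatedly, each time deleting the edges of the cycle found. After $t$ extractions, $c\ge k+1-6t\ln n$. As long as $t\le k/(12\ln n)$, we have $c-1\ge k/2>0$. Then $c\ge2$, as $c$ is an integer, and another cycle can be extracted. Its length is at most $48\,n\ln n/(k/2)=96\,n\ln n/k$, and of course at most $n$. Extractions are thus possible for $t=0,1,\dots,\lfloor k/(12\ln n)\rfloor$. So we obtain more than $k/(12\ln n)$ edge-disjoint cycles of length at most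
$$\ell:=\bigl\lfloor\min(n,\ 96\,n\ln n/k)\bigr\rfloor .$$
Here $\ell\ge3$, because at least one such cycle exists.

**Step 3: compare with the obstruction.** By Theorem C(ii), and since $\ell\le96\,n\ln n/k$ and $\ln\ell\le\ln n$,
$$\frac k{12\ln n}<7\ell\ln\ell\le7\cdot\frac{96\,n\ln n}k\cdot\ln n .$$
Since $12\cdot7\cdot96=8064$, this says
$$k^2<8064\,n(\ln n)^3 .$$

**Step 4: return to $k_0$.** If $k=n$, the last inequality gives $n<8064(\ln n)^3$, contrary to the choice of $n$. So $k=k_0$, and
$$k_0<\sqrt{8064}\,\sqrt n\,(\ln n)^{3/2}<90\sqrt n\,(\ln n)^{3/2},$$
because $90^2=8100>8064$. $\square$
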